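\title{Zariski Locally Trivial Torsors over Arithmetic Rings with No Common Trivializing Open Set}

\begin{abstract}
Let $R$ be a normal domain that is finitely generated over $\mathbb Z$, let $X=\operatorname{Spec}R$, and let $G$ be a reductive group scheme over $R$. Every class in the Zariski \v{C}ech cohomology set $\check H^1(X,G)$ becomes trivial on some nonempty open subset of $X$. A conjecture from a paper of Chernousov, Rapinchuk and Rapinchuk predicts that one open subset does this for all classes at once. We show that the conjecture is false: for $R=\mathbb Z[\frac12][x_1,\dots,x_n]$ with $n\ge2$ and $G=\mathbf{SL}_1$ or $\mathbf{GL}_1$ of the Hamilton quaternions, the image of $\check H^1(X,G)\to\check H^1(U,G)$ is infinite for every nonempty open $U$. The same happens over a localization $R[1/r']$ of every $R$ of Krull dimension at least $3$. In dimension at most $1$ the conjecture holds in a strong form; dimension $2$ is not settled here. The classes come from stably free modules over a quaternion algebra, and they are detected on small nonarchimedean polydiscs.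
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection{\v{C}ech cohomology}
Let $R$ be a noetherian integral domain with fraction field $K$, let $X=\operatorname{Spec}R$ with its Zariski topology, and let $G$ be an affine flat group scheme over $R$. For an open set $U\subset X$ put $\mathcal G(U)=G(\mathcal O_X(U))$. Since $G$ is affine, $\mathcal G(U)$ is the group of morphisms $U\to G$ over $X$, so $\mathcal G$ is a sheaf of groups. For $h\in R$ we write $R_h=R[1/h]$ and $X_h=\operatorname{Spec}R_h$ for the principal open set.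

A \emph{cocycle} on an open cover $\mathfrak U=\{U_i\}_{i\in I}$ of $X$ is a family $\gamma=(\gamma_{ij})$ with $\gamma_{ij}\in\mathcal G(U_i\cap U_j)$ and $\gamma_{ij}\gamma_{jk}=\gamma_{ik}$ on $U_i\cap U_j\cap U_k$; this forces $\gamma_{ii}=1$ and $\gamma_{ji}=\gamma_{ij}^{-1}$. Two cocycles $\gamma,\gamma'$ on $\mathfrak U$ are \emph{cohomologous} if there are $\beta_i\in\mathcal G(U_i)$ with $\gamma'_{ij}=\beta_i\gamma_{ij}\beta_j^{-1}$ on $U_i\cap U_j$. The set of classes is $\check H^1(\mathfrak U,\mathcal G)$. If $\mathfrak V=\{V_l\}$ refines $\mathfrak U$ and $V_l\subset U_{\iota(l)}$, then $(\gamma_{\iota(l)\iota(l')})$ is a cocycle on $\mathfrak V$; another choice $\iota'$ gives a cohomologous cocycle, with $\beta_l=\gamma_{\iota'(l)\iota(l)}$. One sets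
\[
\check H^1(X,G)=\varinjlim_{\mathfrak U}\check H^1(\mathfrak U,\mathcal G),
\]
the direct limit over all open covers. This is a pointed set, with distinguished element the class $1$ of the cocycle $\gamma_{ij}=1$. Thus $\gamma$ has trivial class if and only if, after refining the cover, $\gamma_{ij}=\beta_i\beta_j^{-1}$ for some $\beta_i\in\mathcal G(U_i)$. Discarding the empty members of a cover is a refinement, so we may always use covers by nonempty sets. The same construction on an open set $U\subset X$ gives $\check H^1(U,G)$, and restricting covers and cocycles gives maps of pointed sets $\check H^1(U,G)\to\check H^1(U',G)$ for $U'\subset U$, compatible with composition. Such a map is \emph{trivial} if its image is $\{1\}$.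

A cocycle is a rule for gluing the pieces $U_i\times G$ into a $G$-torsor that is trivial locally for the Zariski topology. For $G=\mathbf{GL}_d$ it consists of the transition matrices of a projective $R$-module of rank $d$, and for $G=\mathbb G_m$ the set $\check H^1(X,G)$ is the Picard group $\operatorname{Pic}(R)$.

\subsection{The conjecture}
The following is posed in \cite{CRR}.

\medskip
\noindent\textbf{Conjecture.} \emph{Let $R$ be a finitely generated $\mathbb Z$-algebra that is an integral domain integrally closed in its field of fractions, and let $X=\operatorname{Spec}R$. Given an affine reductive group scheme $G$ of finite type over $R$, there exists a nonempty open subset $U\subset X$ such that the restriction map $\check H^1(X,G)\to\check H^1(U,G)$ is trivial (or even $\check H^1(U,G)=1$).}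
\medskip

We call triviality of the restriction map the \emph{main form} and the assertion $\check H^1(U,G)=1$ the \emph{strong form}; the strong form implies the main form. The next lemma shows that the content of the conjecture is uniformity: a single class always dies somewhere, and so do finitely many.

\begin{lemma}\label{lem:dichotomy}
Let $U\subset X$ be a nonempty open set.
\begin{enumerate}
\item[(a)] Finitely many classes in $\check H^1(U,G)$ all restrict to $1$ on some nonempty open $U'\subset U$.
\item[(b)] If $\check H^1(X,G)\to\check H^1(U',G)$ is nontrivial for every nonempty open $U'\subset X$, then $\check H^1(X,G)\to\check H^1(U,G)$ has infinite image.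
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $\gamma$ be a cocycle on a cover $\{V_i\}$ of $U$ and let $V_{i_0}$ be a nonempty member. On the cover $\{V_i\cap V_{i_0}\}$ of $V_{i_0}$ we have $\gamma_{ij}=\beta_i\beta_j^{-1}$ with $\beta_i=\gamma_{ii_0}$, so the class of $\gamma$ restricts to $1$ on $V_{i_0}$. For finitely many classes, intersect the open sets so obtained; the intersection is nonempty because $X$ is irreducible.

(b) If the image were finite, (a) would give a nonempty $U'\subset U$ on which all its elements are trivial, and $\check H^1(X,G)\to\check H^1(U',G)$ would be trivial.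
\end{proof}

So the main form holds for $(R,G)$ exactly when the image of $\check H^1(X,G)$ in $\check H^1(U,G)$ is finite for some nonempty $U$. The first cases suggest a positive answer. For $G=\mathbb G_m$ the restriction maps are group homomorphisms, so whenever $\operatorname{Pic}(R)$ is finitely generated, part (a) applied to the generators gives the main form. This covers the ring of integers of a number field, whose class group is finite, and every unique factorization domain, whose Picard group is trivial. For noncommutative $G$, however, $\check H^1(X,G)$ is only a pointed set; there are no generators to kill, and one needs actual finiteness. We shall see that this finiteness holds in dimension $1$ and can fail from dimension $3$ on.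

\subsection{Azumaya algebras and their groups}\label{sub:azumaya}
We recall the standard facts that we use. An algebra $\Lambda$ over a domain $R$ is \emph{Azumaya} if it is a nonzero finitely generated projective $R$-module and the map
\begin{equation}\label{eq:sandwich}
\Lambda\otimes_R\Lambda^{\mathrm{op}}\to\operatorname{End}_R(\Lambda),\qquad x\otimes y\mapsto(\lambda\mapsto x\lambda y),
\end{equation}
is bijective. Over a field these are the central simple algebras. The property is preserved by base change. An Azumaya algebra is \emph{split} by a faithfully flat \'etale extension $R\to R_1$, meaning that $\Lambda\otimes_RR_1\cong M_d(R_1)$; conversely, an algebra that is split by a faithfully flat extension is Azumaya. For $d=2$ we speak of a \emph{quaternion} Azumaya algebra. The determinant descends to the \emph{reduced norm} $\operatorname{Nrd}\colon\Lambda\otimes_RR'\to R'$, defined for every commutative $R$-algebra $R'$, multiplicative and compatible with base change. The algebra $M_2(\Lambda)$ is Azumaya too, and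
\begin{equation}\label{eq:block}
\operatorname{Nrd}\begin{pmatrix}\alpha&\beta\\0&\delta\end{pmatrix}=\operatorname{Nrd}\begin{pmatrix}\alpha&0\\\beta&\delta\end{pmatrix}=\operatorname{Nrd}(\alpha)\operatorname{Nrd}(\delta),
\end{equation}
since after splitting this is the determinant of a block triangular matrix in $M_2(M_d(R_1))=M_{2d}(R_1)$.

Let $\mathbf{GL}_1(\Lambda)$ be the group scheme $R'\mapsto(\Lambda\otimes_RR')^\times$ and let $\mathbf{SL}_1(\Lambda)$ be the kernel of $\operatorname{Nrd}$ on it. Over $R_1$ they become $\mathbf{GL}_d$ and $\mathbf{SL}_d$. Hence they are affine, smooth and of finite type over $R$ with connected reductive geometric fibers, that is, they are reductive group schemes, and $\mathbf{SL}_1(\Lambda)$ is semisimple and simply connected.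

\begin{example}[Hamilton quaternions]\label{ex:hamilton}
Let $\Lambda_0=\mathbb Z[\frac12]\langle i,j\mid i^2=j^2=-1,\ ij=-ji\rangle$, free over $\mathbb Z[\frac12]$ with basis $1,i,j,ij$. Over $R_1=\mathbb Z[\frac12,\sqrt{-1}]$, which is free of rank $2$ over $\mathbb Z[\frac12]$, the map
\[
y_0+y_1i+y_2j+y_3ij\ \longmapsto\ \begin{pmatrix}y_0+\sqrt{-1}\,y_1&y_2+\sqrt{-1}\,y_3\\-y_2+\sqrt{-1}\,y_3&y_0-\sqrt{-1}\,y_1\end{pmatrix}
\]
respects the relations, and it is bijective onto $M_2(R_1)$ because $2$ and $\sqrt{-1}$ are units. So $\Lambda_0$ is Azumaya over $\mathbb Z[\frac12]$, its reduced norm is $y_0^2+y_1^2+y_2^2+y_3^2$, and $\mathbf{SL}_1(\Lambda_0)$ is the sphere $y_0^2+y_1^2+y_2^2+y_3^2=1$ with quaternion multiplication.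
\end{example}

\subsection{Results}

\begin{theorem}\label{thm:hamilton}
Let $n\ge2$, $R=\mathbb Z[\frac12][x_1,\dots,x_n]$ and $X=\operatorname{Spec}R$. Let $\Lambda=\Lambda_0\otimes_{\mathbb Z[1/2]}R$ with $\Lambda_0$ as in Example~\ref{ex:hamilton}, and let $G$ be $\mathbf{SL}_1(\Lambda)$ or $\mathbf{GL}_1(\Lambda)$. For every nonempty open $U\subset X$ the image of $\check H^1(X,G)\to\check H^1(U,G)$ contains a nontrivial element; in fact it is infinite.
\end{theorem}

This $R$ is a finitely generated unique factorization domain, hence integrally closed, and $G$ is reductive. So the conjecture is false in its main form, and therefore also in its strong form. The failure is not special to polynomial rings.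

\begin{theorem}\label{thm:general}
Let $R$ be a finitely generated $\mathbb Z$-algebra that is a normal domain of Krull dimension at least $3$. There are a nonzero $r'\in R$ and a quaternion Azumaya algebra $\Lambda$ over $R'=R[1/r']$ such that, for $X'=\operatorname{Spec}R'$ and $G=\mathbf{SL}_1(\Lambda)$ or $\mathbf{GL}_1(\Lambda)$, the map $\check H^1(X',G)\to\check H^1(U,G)$ has infinite image for every nonempty open $U\subset X'$. The same holds with any nonempty affine open $X''\subset X'$ in place of $X'$.
\end{theorem}

\begin{theorem}\label{thm:dimone}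
Let $R$ be a finitely generated $\mathbb Z$-algebra that is a normal domain of Krull dimension at most $1$, let $X=\operatorname{Spec}R$, and let $G$ be an affine flat group scheme of finite type over $R$. There is a nonempty open $U\subset X$ with $\check H^1(U,G)=1$.
\end{theorem}

The case $\dim R=2$ is not settled in this paper.

\subsection{Plan}
A right $\Lambda$-module that is Zariski locally isomorphic to $\Lambda$ gives a cocycle for $\mathbf{GL}_1(\Lambda)$. For Theorems~\ref{thm:hamilton} and~\ref{thm:general} we therefore need, for each nonzero $h\in R$, such a module $P$ with $P_h\not\cong\Lambda_h$. Section~\ref{sec:rows} constructs modules $P$ with $P\oplus\Lambda\cong\Lambda^2$ from two noncommuting elements and shows by hand that they are not free over a polynomial ring $D[Y,Z]$. This does not yet control the localization at $h$. Section~\ref{sec:tate} proves nonfreeness over a ring of convergent power series $D\langle Y,Z\rangle$, which has enough units to receive $R_h$. Section~\ref{sec:cocycles} passes from modules to cocycles and isolates a criterion, which Sections~\ref{sec:hamilton} and~\ref{sec:general}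 verify. Section~\ref{sec:dimone} proves Theorem~\ref{thm:dimone} and is independent of Sections~\ref{sec:rows}--\ref{sec:general}.

\section{Modules defined by a row with invertible commutator}\label{sec:rows}

Let $A$ be an associative ring. We view $A^2$ as a right module of columns. For $f,g\in A$ put
\[
P(f,g)=\Big\{\tbinom{u_1}{u_2}\in A^2: fu_1+gu_2=0\Big\},
\]
the kernel of the row $(f,g)\colon A^2\to A$. If $A$ is commutative and $fs_1+gs_2=1$, this module is free on $\binom{g}{-f}$, because every element $\binom{u_1}{u_2}$ of it equals $\binom g{-f}(s_2u_1-s_1u_2)$. In a noncommutative ring the row sends $\binom g{-f}$ to the commutator $fg-gf$. We take the opposite extreme, in which this commutator is a unit: then $\binom g{-f}$ splits the row instead of generating its kernel.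

\begin{lemma}\label{lem:row}
Let $A\ne0$, let $f,g\in A$ with $c=fg-gf\in A^\times$, and put $P=P(f,g)$ and $s=\binom{s_1}{s_2}=\binom{gc^{-1}}{-fc^{-1}}$.
\begin{enumerate}
\item[(a)] $(f,g)s=1$, and $A^2=P\oplus sA$.
\item[(b)] If $A$ is an algebra over a commutative ring $R$ and $R\to R_1$ is a homomorphism of commutative rings, then $P\otimes_RR_1=P(f\otimes1,g\otimes1)$ in $(A\otimes_RR_1)^2$.
\item[(c)] If $f$ is a unit, then $P\cong A$.
\item[(d)] If $A$ has no zero divisors, then $P$ is isomorphic to the right ideal $I=\{u\in A:fu\in gA\}$, and $I$ contains $g\cdot c^{-1}gc$ and $c-g\cdot c^{-1}fc$.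
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $(f,g)s=(fg-gf)c^{-1}=1$, so $\lambda\mapsto s\lambda$ splits $0\to P\to A^2\to A\to0$.
(b) A split exact sequence stays exact after tensoring.
(c) The module $P$ is free on $\binom{-f^{-1}g}{1}$.
(d) As $c\ne0$ we have $g\neq0$, so $\binom{u_1}{u_2}\mapsto u_1$ is injective on $P$; its image is $I$. From $fg=gf+c$ we get
\[
f\cdot gc^{-1}g=(gf+c)c^{-1}g=g(fc^{-1}g+1),\qquad f(1-gc^{-1}f)=f-(gf+c)c^{-1}f=-g\,fc^{-1}f.
\]
So $gc^{-1}g$ and $1-gc^{-1}f$ lie in $I$; multiply them on the right by $c$.
\end{proof}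

We always take $f=\varphi_1+a$ and $g=\varphi_2+b$ with $\varphi_1,\varphi_2$ central. Then $c=ab-ba$ does not depend on $\varphi_1,\varphi_2$, so one pair $a,b$ with invertible commutator gives a whole family of modules. With $a'=c^{-1}ac$ and $b'=c^{-1}bc$, the two elements in (d) are
\begin{equation}\label{eq:two}
(\varphi_2+b)(\varphi_2+b')\qquad\text{and}\qquad c-(\varphi_2+b)(\varphi_1+a').
\end{equation}
The simplest case in which such a module is not free is the following. It is not used later, but it is the model for the main estimate.

\begin{proposition}\label{prop:poly}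
Let $D$ be a division ring, $A=D[Y,Z]$ with $Y,Z$ central, and $a,b\in D$ with $c=ab-ba\ne0$. Then $P(Y+a,Z+b)\not\cong A$.
\end{proposition}

\begin{proof}
Put $f=Y+a$, $g=Z+b$. The degrees $\deg_Y$ and $\deg_Z$ are additive on products, so $A$ has no zero divisors. Suppose that the ideal $I$ of Lemma~\ref{lem:row}(d) equals $eA$. By \eqref{eq:two}, $e$ is a left divisor of $(Z+b)(Z+b')$, so $\deg_Ye=0$, and of $c-(Z+b)(Y+a')$, so $\deg_Ze\le1$. After multiplying $e$ on the right by an element of $D^\times$, either $e=1$ or $e=Z+e_0$ with $e_0\in D$.

To test membership in $gA$, substitute $Z=-b$ from the left: define $\operatorname{ev}\colon A\to D[Y]$ by $\sum Z^nu_n\mapsto\sum(-b)^nu_n$ for $u_n\in D[Y]$. This map is additive but not multiplicative. It kills $gA$, since $gZ^nu=Z^{n+1}u+Z^nbu\mapsto(-b)^{n+1}u+(-b)^nbu=0$ for $u\in D[Y]$. As $e\in I$, we have $\operatorname{ev}(fe)=0$. If $e=1$ this says $Y+a=0$, which is false. If $e=Z+e_0$ it says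
\[
0=(Y+a)e_0-b(Y+a)=(Y+a)(e_0-b)+c .
\]
The coefficient of $Y$ gives $e_0=b$, and then $c=0$, a contradiction.
\end{proof}

\begin{remark}\label{rem:onevar}
Two variables are needed here. In $D[Y]$ every right ideal is principal by the division algorithm, so by Lemma~\ref{lem:row}(d) every module $P(f,g)$ with invertible commutator over $D[Y]$ is free.
\end{remark}

Proposition~\ref{prop:poly} gives nonfree modules over $X$, but not over its open subsets. In the setting of Theorem~\ref{thm:hamilton}, the element $f=\varphi_1+i$ satisfies $f(\varphi_1-i)=\varphi_1^2+1$, so by Lemma~\ref{lem:row}(c) the module $P(\varphi_1+i,\varphi_2+j)$ becomes free once $\varphi_1^2+1$ is inverted. Given $h$, we must therefore choose $\varphi_1,\varphi_2$ depending on $h$, and we must prove nonfreeness over a ring in which $h$ is a unit; there degrees are no longer available.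

The way out is $2$-adic. The Hamilton quaternions remain a division algebra over $\mathbb Q_2$. Choose a point $\tau\in\mathbb Z^n$ with $h(\tau)\ne0$. On a small closed $2$-adic polydisc $x_1=\tau_1+2^mY$, $x_2=\tau_2+2^mZ$, $x_l=\tau_l$ for $l\ge3$, with $|Y|,|Z|\le1$, the function $h$ is so close to the constant $h(\tau)$ that it is invertible as a convergent power series. The coordinates $Y,Z$ of the polydisc are the restrictions of $(x_1-\tau_1)/2^m$ and $(x_2-\tau_2)/2^m$, and these belong to $R$ because $2$ is invertible in $R$. What we need is Proposition~\ref{prop:poly} for convergent power series.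

\section{Nonfreeness over the Tate algebra}\label{sec:tate}

Let $F$ be a nonarchimedean local field, that is, a field complete for a discrete absolute value $|\cdot|$ with finite residue field, and let $D$ be a finite-dimensional central division $F$-algebra. We use the following textbook facts. The absolute value of $F$ extends to a multiplicative nonarchimedean absolute value on $D$, for which $D$ is complete. The set $O_D=\{d:|d|\le1\}$ is a subring, $\{d:|d|<1\}$ is a two-sided ideal of it, and the quotient $\Delta$ is a finite division ring. Every finite division ring is commutative, so $\Delta$ is a field.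

Let
\[
A=D\langle Y,Z\rangle=\Big\{\sum_{m,n\ge0} d_{mn}Y^mZ^n:\ d_{mn}\in D,\ |d_{mn}|\to0\Big\},
\]
with $Y,Z$ central and with the norm $|\sum d_{mn}Y^mZ^n|=\max|d_{mn}|$. It is complete, and $|uv|\le|u||v|$. For $D=F$ this is the \emph{Tate algebra} $T=F\langle Y,Z\rangle$ of power series that converge on the closed unit polydisc. In general $A=D\otimes_FT$, because a sequence in $D$ tends to $0$ if and only if its coordinates in an $F$-basis do. Reducing coefficients gives a surjective ring homomorphism $u\mapsto\bar u$ from $\{|u|\le1\}$ to the polynomial ring $\Delta[Y,Z]$, with kernel $\{|u|<1\}$. The subring $D\langle Y\rangle$ is defined in the same way.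

\begin{lemma}\label{lem:norm}
The norm on $A$ is multiplicative, so $A$ has no zero divisors. If $|w|<1$, then $1-w$ is a unit of $A$.
\end{lemma}

\begin{proof}
For $d,d'\in D$ and $u\in A$ we have $|dud'|=|d||u||d'|$ coefficientwise. Given nonzero $u,v$, choose $d,d'\in D^\times$ with $|du|=|vd'|=1$; this is possible since $|u|$ and $|v|$ are absolute values of coefficients. The reductions of $du$ and $vd'$ are nonzero in the domain $\Delta[Y,Z]$, so their product is nonzero and $|duvd'|=1$. Hence $|uv|=|d|^{-1}|d'|^{-1}=|u||v|$. If $|w|<1$, the series $\sum w^l$ converges to an inverse of $1-w$.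
\end{proof}

\begin{proposition}\label{prop:tate}
Let $a,b\in O_D$ with $c=ab-ba\ne0$. Then the right $A$-module $P(Y+a,Z+b)$ is not isomorphic to $A$.
\end{proposition}

In the proof, reduction to $\Delta[Y,Z]$ replaces the degree argument of Proposition~\ref{prop:poly}. It determines a generator $e$ only up to an error of norm less than $1$. This seems too weak, because the obstruction $c$ is itself small: $\Delta$ is commutative, so $\bar c=0$. The point is that, after two substitutions, every error term appears multiplied by a commutator of norm at most $|c|$.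

\begin{proof}
Put $f=Y+a$, $g=Z+b$. The commutator $c$ lies in $D^\times\subset A^\times$, so Lemma~\ref{lem:row}(d) applies. Suppose that $I=\{u\in A:fu\in gA\}$ equals $eA$.

\emph{Step 1: the reduction of $e$.} The elements $a'=c^{-1}ac$ and $b'=c^{-1}bc$ lie in $O_D$. By \eqref{eq:two}, $I$ contains $v_1=(Z+b)(Z+b')$ and $v_2=c-(Z+b)(Y+a')$. Their coefficients lie in $O_D$, and since $\bar c=0$,
\[
\bar v_1=(Z+\bar b)(Z+\bar b'),\qquad \bar v_2=-(Z+\bar b)(Y+\bar a').
\]
So $|v_1|=|v_2|=1$, and $e\ne0$. Multiplying $e$ on the right by an element of $D^\times$, we may assume $|e|=1$. Write $v_l=ew_l$ with $w_l\in A$. By Lemma~\ref{lem:norm}, $|w_l|=1$, so $\bar e$ divides $\bar v_1$ and $\bar v_2$ in the unique factorization domain $\Delta[Y,Z]$. The primes $Z+\bar b'$ and $Y+\bar a'$ are not associate, so a greatest common divisor of $\bar v_1$ and $\bar v_2$ is the prime $Z+\bar b$. Thus $\bar e$ is $1$ or $Z+\bar b$ up to a factor in $\Delta^\times$. Multiplying $e$ on the right by an element of $D$ of absolute value $1$, we may assume $\bar e=1$ or $\bar e=Z+\bar b$.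

\emph{Step 2: two substitutions.} Every $u\in A$ is uniquely $\sum_nZ^nu_n$ with $u_n\in D\langle Y\rangle$, $|u_n|\to0$. Put $\operatorname{ev}_Z(u)=\sum_n(-b)^nu_n\in D\langle Y\rangle$; the series converges because $|b|\le1$. Since $gu=\sum_nZ^n(u_{n-1}+bu_n)$ with $u_{-1}=0$,
\[
\operatorname{ev}_Z(gu)=\sum_n(-b)^{n+1}u_n+\sum_n(-b)^nbu_n=0 .
\]
Define $\operatorname{ev}_Y\colon D\langle Y\rangle\to D$ by $\sum_m Y^md_m\mapsto\sum_m(-a)^md_m$. The same computation, with $a$ in place of $b$, shows that it kills $(Y+a)D\langle Y\rangle$. It is additive, it is the identity on $D$, and $|\operatorname{ev}_Y(u)|\le|u|$ because $|a|\le1$; in particular it is continuous.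

\emph{Step 3: the case $\bar e=1$.} Then $e$ is a unit by Lemma~\ref{lem:norm}, so $1\in I$ and $f\in gA$. But $\operatorname{ev}_Z(f)=Y+a\ne0$, a contradiction.

\emph{Step 4: the case $\bar e=Z+\bar b$.} Write $e=\sum_nZ^ne_n$. Then $e_1=1+\eta$ with $|\eta|<1$, and $\mu=\max_{n\ge2}|e_n|<1$ (the maximum exists as $|e_n|\to0$). Put $c_n=(-b)^na-a(-b)^n$. Then $c_0=0$, $c_1=c$, and $|c_n|\le|c|$ for all $n$, because the telescoping sum
\[
b^na-ab^n=\sum_{l=0}^{n-1}b^l(ba-ab)b^{n-1-l}
\]
has terms of absolute value at most $|c|$. Since $fe=\sum_nZ^n(Y+a)e_n$ lies in $gA$ and $(-b)^n(Y+a)=(Y+a)(-b)^n+c_n$,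
\[
0=\operatorname{ev}_Z(fe)=(Y+a)\sum_n(-b)^ne_n+\sum_{n\ge1}c_ne_n .
\]
Applying $\operatorname{ev}_Y$ removes the first term, and with it $e_0$:
\[
0=c+\operatorname{ev}_Y(c\eta)+\sum_{n\ge2}\operatorname{ev}_Y(c_ne_n).
\]
Here $|\operatorname{ev}_Y(c\eta)|\le|c||\eta|<|c|$, and the last sum has absolute value at most $|c|\mu<|c|$. So the right side has absolute value $|c|\ne0$, a contradiction.
\end{proof}

\begin{remark}\label{rem:size}
The hypothesis $a\in O_D$ cannot be dropped: if $|a|>1$, then $Y+a=a(1+a^{-1}Y)$ is a unit and the module is free by Lemma~\ref{lem:row}(c). This is why the functions $x_l-\tau_l$ have to be divided by $2^m$: on the polydisc, $x_1-\tau_1+i$ becomes $2^mY+i=i(1+2^mi^{-1}Y)$, which is a unit.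
\end{remark}

\section{From modules to cocycles}\label{sec:cocycles}

In this section $R$ is a noetherian domain, $X=\operatorname{Spec}R$, $\Lambda$ is an Azumaya $R$-algebra, and $a,b\in\Lambda$ satisfy $c=ab-ba\in\Lambda^\times$. Fix $\varphi_1,\varphi_2\in R$, put $f=\varphi_1+a$, $g=\varphi_2+b$, $P=P(f,g)$, and let $s$ be as in Lemma~\ref{lem:row}. Two things must be shown: that $P$ is Zariski locally isomorphic to $\Lambda$, and that local bases can be chosen with transition elements of reduced norm $1$. For the second point we use the decomposition $\Lambda^2=P\oplus s\Lambda$ to normalize a local basis $e$ by $\operatorname{Nrd}(e\,|\,s)=1$, where $(e\,|\,s)$ is the $2\times2$ matrix with columns $e$ and $s$.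

A ring $S$ is \emph{semilocal} if $S/\operatorname{rad}S$ is semisimple artinian. By a theorem of Bass \cite[Lemma~6.4]{Bass}, such a ring has stable range $1$: if $Ss_1+Ss_2=S$, then $s_2+\lambda s_1\in S^\times$ for some $\lambda\in S$.

\begin{lemma}\label{lem:local}
There are a cover of $X$ by nonempty principal open sets $U_i=X_{t_i}$ and elements $e_i\in P_{t_i}$ such that $e_i$ is a basis of the right $\Lambda_{t_i}$-module $P_{t_i}$ and $\operatorname{Nrd}(e_i\,|\,s)=1$.
\end{lemma}

\begin{proof}
Let $\mathfrak p\in X$ and $S=\Lambda\otimes_RR_{\mathfrak p}$. As $S$ is a finite module over the local ring $R_{\mathfrak p}$, Nakayama's lemma gives $\mathfrak pS\subset\operatorname{rad}S$, and $S/\mathfrak pS$ is a finite-dimensional algebra over the residue field; so $S$ is semilocal. From $fs_1+gs_2=1$ we get $Ss_1+Ss_2=S$, and hence $\lambda\in S$ with $u=s_2+\lambda s_1\in S^\times$. Put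
\[
E=\begin{pmatrix}1&-s_1u^{-1}\\0&1\end{pmatrix}\begin{pmatrix}1&0\\\lambda&1\end{pmatrix},\qquad e'=E^{-1}\binom{u^{-1}}{0},\qquad e=e'-s\beta,\quad\text{where }\beta=(f,g)e'\in S.
\]
The right factor of $E$ sends $s$ to $\binom{s_1}{u}$ and the left factor sends this to $\binom0u$; so $s=E^{-1}\binom0u$ and
\[
M:=(e\,|\,s)=(e'\,|\,s)\begin{pmatrix}1&0\\-\beta&1\end{pmatrix}=E^{-1}\begin{pmatrix}u^{-1}&0\\0&u\end{pmatrix}\begin{pmatrix}1&0\\-\beta&1\end{pmatrix}.
\]
Thus $M$ is invertible in $M_2(S)$, $\operatorname{Nrd}(M)=1$ by \eqref{eq:block}, and $(f,g)e=\beta-\beta=0$.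

Since $\Lambda$ is projective over the domain $R$, all its localizations are subrings of $\Lambda\otimes_RK$. Choose $t\in R\setminus\mathfrak p$ such that the entries of $M$ and $M^{-1}$ lie in $\Lambda_t$. Then $e\in P_t$, the columns $e,s$ form a basis of $\Lambda_t^2$, and $\operatorname{Nrd}(M)\in R_t$ equals $1$. If $p\in P_t$ is written as $e\alpha+s\alpha'$, then applying $(f,g)$ gives $\alpha'=0$; so $e$ is a basis of $P_t$. The sets $X_t$, for all $\mathfrak p$, cover $X$.
\end{proof}

On $U_i\cap U_j=X_{t_it_j}$ both $e_i$ and $e_j$ are bases, so $e_j=e_i\gamma_{ij}$ with a unique $\gamma_{ij}\in\Lambda_{t_it_j}^\times$. From $e_k=e_j\gamma_{jk}=e_i\gamma_{ij}\gamma_{jk}$ we get $\gamma_{ij}\gamma_{jk}=\gamma_{ik}$. From $(e_j\,|\,s)=(e_i\,|\,s)\operatorname{diag}(\gamma_{ij},1)$ and \eqref{eq:block} we get $\operatorname{Nrd}(\gamma_{ij})=1$. So $\gamma$ is a cocycle for $\mathbf{SL}_1(\Lambda)$, and hence also for $\mathbf{GL}_1(\Lambda)$. For $G$ either of these groups, let $\xi_P\in\check H^1(X,G)$ be its class.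

\begin{lemma}\label{lem:glue}
Let $G$ be $\mathbf{SL}_1(\Lambda)$ or $\mathbf{GL}_1(\Lambda)$ and let $0\ne h\in R$. If $\xi_P$ restricts to $1$ in $\check H^1(X_h,G)$, then $P_h\cong\Lambda_h$ as right $\Lambda_h$-modules.
\end{lemma}

\begin{proof}
There are a cover of $X_h$ by principal open sets $V_l\subset U_{\iota(l)}$ and units $\beta_l$ of $\Lambda\otimes_R\mathcal O_X(V_l)$ with $\gamma_{\iota(l)\iota(l')}=\beta_l\beta_{l'}^{-1}$ on $V_l\cap V_{l'}$. The element $e_{\iota(l)}\beta_l$ is a basis of $P$ over $V_l$, and on overlaps
\[
e_{\iota(l')}\beta_{l'}=e_{\iota(l)}\gamma_{\iota(l)\iota(l')}\beta_{l'}=e_{\iota(l)}\beta_l .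
\]
So these elements glue to an element $e\in P_h$. The map $\Lambda_h\to P_h$, $\alpha\mapsto e\alpha$, is bijective over each $V_l$, hence bijective.
\end{proof}

We can now combine the pieces.

\begin{proposition}[Criterion]\label{prop:criterion}
Let $R$, $X$, $\Lambda$, $a$, $b$ be as above, and let $F$, $D$, $T=F\langle Y,Z\rangle$ be as in Section~\ref{sec:tate}. Suppose that for every nonzero $h\in R$ there are elements $\varphi_1,\varphi_2\in R$, a ring homomorphism $\rho\colon R\to T$ with
\[
\rho(h)\in T^\times,\qquad\rho(\varphi_1)=Y,\qquad\rho(\varphi_2)=Z,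
\]
and an isomorphism of $T$-algebras $\Lambda\otimes_{R,\rho}T\cong D\langle Y,Z\rangle$ that sends $a\otimes1$ and $b\otimes1$ into $O_D$. Then for $G=\mathbf{SL}_1(\Lambda)$ or $\mathbf{GL}_1(\Lambda)$ and every nonempty open $U\subset X$, the map $\check H^1(X,G)\to\check H^1(U,G)$ has infinite image.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:dichotomy}(b) it suffices to find a nontrivial element in the image for each $U$. Choose $h\ne0$ with $X_h\subset U$, take $\varphi_1,\varphi_2,\rho$ as in the hypothesis, and form $P$ and $\xi_P$. Let $\tilde a,\tilde b\in O_D$ be the images of $a,b$; they do not commute, since their commutator is the image of the unit $c$. Suppose $\xi_P$ restricts to $1$ on $U$. Then it restricts to $1$ on $X_h$, so $P_h\cong\Lambda_h$ by Lemma~\ref{lem:glue}. As $\rho$ extends to $R_h$, we may tensor with $T$ over $R_h$ and obtain $P\otimes_{R,\rho}T\cong D\langle Y,Z\rangle$. By Lemma~\ref{lem:row}(b) the left side is $P(Y+\tilde a,Z+\tilde b)$. This contradicts Proposition~\ref{prop:tate}.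
\end{proof}

The hypothesis is unchanged when $h$ is multiplied by a unit of $R$; we use this below to clear denominators.

\section{The Hamilton quaternions: proof of Theorem~\ref{thm:hamilton}}\label{sec:hamilton}

We apply Proposition~\ref{prop:criterion} with $a=i$, $b=j$, $F=\mathbb Q_2$ and $D=\Lambda_0\otimes_{\mathbb Z[1/2]}\mathbb Q_2$. The commutator $c=2ij$ is a unit of $\Lambda_0$, with inverse $-\frac12ij$.

\emph{$D$ is a division algebra.} For $y=y_0+y_1i+y_2j+y_3ij$ and $y^*=y_0-y_1i-y_2j-y_3ij$ we have $yy^*=y^*y=y_0^2+y_1^2+y_2^2+y_3^2$, so it suffices to show that this form has no nontrivial zero over $\mathbb Q_2$. Scale a nontrivial zero so that all $y_l$ lie in $\mathbb Z_2$ and at least one is odd. Squares are $0$ or $1$ modulo $4$ according to parity, so the number of odd $y_l$ is divisible by $4$, hence equal to $4$. Odd squares are $1$ modulo $8$, so the sum is $4$ modulo $8$, not $0$. Finally, $|i|^2=|j|^2=|-1|=1$, so $i,j\in O_D$.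

\emph{The homomorphism $\rho$.} Let $0\ne h\in R$. Multiplying by a power of $2$, we may assume $h\in\mathbb Z[x_1,\dots,x_n]$. Choose $\tau\in\mathbb Z^n$ with $h(\tau)\ne0$ and $m\ge1$ with $|2^m|<|h(\tau)|$. Define $\rho\colon R\to T=\mathbb Q_2\langle Y,Z\rangle$ by
\[
x_1\mapsto\tau_1+2^mY,\qquad x_2\mapsto\tau_2+2^mZ,\qquad x_l\mapsto\tau_l\quad(l\ge3).
\]
Then $\rho(h)\in h(\tau)+2^m\mathbb Z[Y,Z]$, so $\rho(h)=h(\tau)(1-w)$ with $|w|<1$, and $\rho(h)\in T^\times$ by Lemma~\ref{lem:norm}. The elements $\varphi_1=(x_1-\tau_1)/2^m$ and $\varphi_2=(x_2-\tau_2)/2^m$ lie in $R$ and map to $Y$ and $Z$. Finally $\Lambda\otimes_{R,\rho}T=\Lambda_0\otimes_{\mathbb Z[1/2]}T=D\otimes_{\mathbb Q_2}T=D\langle Y,Z\rangle$, with $i,j$ going to $i,j\in O_D$. Proposition~\ref{prop:criterion} gives the theorem. \qed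

\section{Dimension at least three: proof of Theorem~\ref{thm:general}}\label{sec:general}

A general $R$ is not a polynomial ring, but after a localization it is obtained from one by adjoining a root $\theta$ of a separable polynomial and inverting an element. The new difficulty is to send $\theta$ into the Tate algebra. This is done by Hensel's lemma, and it dictates the choice of the local field. The quaternion algebra is chosen afterwards so as to be a division algebra over that field.

\subsection{A model of $R$}
Let $n=\dim R-1\ge2$. For a finitely generated domain over $\mathbb Z$, the dimension formula says that $\dim R$ equals $1+\operatorname{trdeg}(K/\mathbb Q)$ in characteristic $0$ and $\operatorname{trdeg}(K/\mathbb F_p)$ in characteristic $p$. In characteristic $0$ let $\mathfrak o=\mathbb Z$, $k=\mathbb Q$, and let $t_1,\dots,t_n$ be a transcendence basis of $K/\mathbb Q$. In characteristic $p$ let $t,t_1,\dots,t_n$ be a separating transcendence basis of $K/\mathbb F_p$, which exists because $\mathbb F_p$ is perfect, and let $\mathfrak o=\mathbb F_p[t]$, $k=\mathbb F_p(t)$. In both cases $\mathfrak o$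 is an infinite principal ideal domain with finitely many units and infinitely many primes, $k$ is a global field, and $K$ is finite separable over $k(\mathbf t)=k(t_1,\dots,t_n)$, the fraction field of $\mathfrak o[\mathbf t]=\mathfrak o[t_1,\dots,t_n]$.

Write $K=k(\mathbf t)(\theta)$. Multiplying $\theta$ by a common denominator of the coefficients of its minimal polynomial, we may assume that the minimal polynomial $\Phi$, monic of degree $d\ge1$, lies in $\mathfrak o[\mathbf t][w]$. Let
\[
B=\mathfrak o[\mathbf t][\theta]\cong\mathfrak o[\mathbf t][w]/(\Phi),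
\]
a domain with fraction field $K$ that is free of rank $d$ over $\mathfrak o[\mathbf t]$. The rings $R$ and $B$ are finitely generated with the same fraction field. Clearing denominators of generators gives $0\ne r_1\in R$ with $B\subset R_{r_1}$ and then $0\ne\sigma\in B$ with $R_{r_1}\subset B_\sigma$. Hence $(R_{r_1})_\sigma=B_\sigma$. Writing $\sigma=y_1/r_1^l$ with $y_1\in R$ and putting $r=r_1y_1$, we obtain $R_r=B_\sigma$.

\subsection{The place}
The discriminant $\delta\in\mathfrak o[\mathbf t]$ of $\Phi$ is nonzero by separability. As $\mathfrak o$ is infinite, there is $\tau^0\in\mathfrak o^n$ with $M:=\delta(\tau^0)\ne0$. Let $\Phi_0\in\mathfrak o[w]$ be obtained from $\Phi$ by substituting $\mathbf t=\tau^0$. It is monic of degree $d$ with discriminant $M$.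

\begin{lemma}\label{lem:prime}
There are a prime $\pi$ of $\mathfrak o$ and $\theta^0\in\mathfrak o$ with $\Phi_0(\theta^0)\in\pi\mathfrak o$ and $\Phi_0'(\theta^0)\notin\pi\mathfrak o$.
\end{lemma}

\begin{proof}
It suffices to find a prime $\pi\nmid M$ modulo which $\Phi_0$ has a root: the discriminant of $\Phi_0$ modulo $\pi$ is then nonzero, so the root is simple. Write $\Phi_0=q_0+q_1w+\dots+q_dw^d$ with $q_d=1$. If $q_0=0$, take any prime $\pi\nmid M$ and $\theta^0=0$. If $q_0\ne0$, then
\[
\Phi_0(q_0Mw)=q_0\psi(w),\qquad\psi(w)=1+\sum_{l=1}^dq_lq_0^{l-1}M^lw^l,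
\]
and $\psi$ has degree $d\geq1$. It takes each value finitely often, and $\mathfrak o$ is infinite with finitely many units, so $\psi(w_0)$ is a nonzero nonunit for some $w_0\in\mathfrak o$. Let $\pi$ be a prime dividing $\psi(w_0)$. Since $\psi(w_0)\equiv1\pmod M$, we have $\pi\nmid M$, and $\theta^0=q_0Mw_0$ is a root of $\Phi_0$ modulo $\pi$.
\end{proof}

Let $v$ be the place of $k$ defined by $\pi$, let $F=k_v$ be the completion, a nonarchimedean local field, and let $O_v$ be its valuation ring, with uniformizer $\pi$.

\subsection{The algebra}
By the Albert--Brauer--Hasse--Noether theorem, for two distinct finite places of a global field $k$ there is a quaternion algebra over $k$, that is, a central simple algebra of dimension $4$, whose completion is a division algebra exactly at these two places. Take such an algebra $Q$ for $v$ and one other finite place. Then $D=Q\otimes_kF$ is a central division $F$-algebra, and $Q\subset D$ is a division algebra.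

Choose a $k$-basis $1,\epsilon_1,\epsilon_2,\epsilon_3$ of $Q$. Multiplying the $\epsilon_l$ by a common denominator of the structure constants, we may assume that $\Lambda_0=\mathfrak o\oplus\mathfrak o\epsilon_1\oplus\mathfrak o\epsilon_2\oplus\mathfrak o\epsilon_3$ is a subring. It spans the noncommutative algebra $Q$, so it contains $a,b$ with $c=ab-ba\ne0$, and $c\in Q^\times$. The map \eqref{eq:sandwich} for $\Lambda_0$ is a map between free $\mathfrak o$-modules of rank $16$ that becomes bijective over $k$, so its determinant is a nonzero element of $\mathfrak o$. Choose $0\ne N\in\mathfrak o$ divisible by $\pi$, by this determinant, and by a nonzero element $N_1\in\mathfrak o$ with $N_1c^{-1}\in\Lambda_0$. Then $\Lambda_0[1/N]$ is Azumaya over $\mathfrak o[1/N]$, and $c$ is a unit in it. The elements $a,b$ are integral over $\mathfrak o$, as $\Lambda_0$ is a finite $\mathfrak o$-module. They lie in $O_D$: if $|a|>1$, the leading term of a monic equation for $a$ over $\mathfrak o\subset O_v$ would be strictly larger than all the others, and likewise for $b$.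

Put $R'=B_\sigma[1/N]=R_r[1/N]$. Writing $N=y/r^l$ with $y\in R$, we have $R'=R[1/r']$ for $r'=ry\ne0$. Let $\Lambda=\Lambda_0\otimes_{\mathfrak o}R'$, a quaternion Azumaya algebra over $R'$ in which $c$ is a unit. Note that $\pi\in R'^\times$, because $\pi\mid N$.

\subsection{The homomorphism $\rho$}
We verify the hypothesis of Proposition~\ref{prop:criterion} for $R'$, $\Lambda$, $a$, $b$, $F$, $D$. Let $0\ne h\in R'$. Multiplying by a power of the unit $\sigma N$, we may assume $h\in B$. We need $\rho\colon B\to T$ that makes both $h$ and $\sigma$ invertible, and we reduce this to a condition on a polynomial by taking a norm. Let $\nu\in\mathfrak o[\mathbf t]$ be the determinant of multiplication by $h\sigma$ on the free $\mathfrak o[\mathbf t]$-module $B$. It is nonzero, being the field norm of $h\sigma\ne0$. By the Cayley--Hamilton theorem $h\sigma$ is a root of the characteristic polynomial, whose constant term is $\pm\nu$; hence $\nu\in h\sigma B$.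

The set $\tau^0+\pi\mathfrak o^n$ is a product of infinite sets, so it contains $\tau$ with $\nu(\tau)\ne0$. Choose $m\ge1$ with $|\pi^m|<|\nu(\tau)|$. Let $T^\circ=\{u\in T:|u|\le1\}=O_v\langle Y,Z\rangle$, and define an $\mathfrak o$-algebra homomorphism $\rho\colon\mathfrak o[\mathbf t]\to T^\circ$ by
\[
t_1\mapsto\tau_1+\pi^mY,\qquad t_2\mapsto\tau_2+\pi^mZ,\qquad t_l\mapsto\tau_l\quad(l\ge3).
\]
To extend $\rho$ to $B$ we need a root in $T^\circ$ of the image $\Phi^\rho\in T^\circ[w]$ of $\Phi$. The ring $T^\circ$ is $\pi$-adically complete, since $\pi^lT^\circ=\{|u|\le|\pi|^l\}$ and $T$ is complete. Hensel's lemma for such a ring says that a polynomial $\Psi\in T^\circ[w]$ with $\Psi(w_0)\in\pi T^\circ$ and $\Psi'(w_0)\in(T^\circ)^\times$ for some $w_0\in T^\circ$ has a root in $T^\circ$. Now $\rho(t_l)\equiv\tau^0_l\pmod{\pi T^\circ}$ for all $l$, so $\Phi^\rho\equiv\Phi_0$ coefficientwise modulo $\pi T^\circ$. By Lemma~\ref{lem:prime}, $\Phi^\rho(\theta^0)\in\pi T^\circ$, and $(\Phi^\rho)'(\theta^0)$ is congruent modulo $\pi T^\circ$ to the unit $\Phi_0'(\theta^0)\in O_v^\times$, hence is a unit of $T^\circ$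 by the geometric series. So $\Phi^\rho$ has a root in $T^\circ$, and sending $\theta$ to it extends $\rho$ to $B\to T^\circ$.

We have $\rho(\nu)\in\nu(\tau)+\pi^mT^\circ$, so $\rho(\nu)=\nu(\tau)(1-w_1)$ with $|w_1|<1$, and $\rho(\nu)\in T^\times$ by Lemma~\ref{lem:norm}. As $h\sigma$ divides $\nu$ in $B$, both $\rho(h)$ and $\rho(\sigma)$ are units of $T$. Also $N\in F^\times\subset T^\times$. Thus $\rho$ extends to an $\mathfrak o$-algebra homomorphism $R'\to T$ with $\rho(h)\in T^\times$. The elements $\varphi_1=(t_1-\tau_1)/\pi^m$ and $\varphi_2=(t_2-\tau_2)/\pi^m$ lie in $R'$ and map to $Y$ and $Z$. Finally $\Lambda\otimes_{R',\rho}T=\Lambda_0\otimes_{\mathfrak o}T=D\otimes_FT=D\langle Y,Z\rangle$, with $a,b$ going to $a,b\in O_D$. Proposition~\ref{prop:criterion} gives the first assertion of the theorem.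

If $X''\subset X'$ is a nonempty affine open set and $U\subset X''$ is nonempty and open, then $\check H^1(X',G)\to\check H^1(U,G)$ factors through $\check H^1(X'',G)$. So the image of $\check H^1(X'',G)$ contains the infinite image of $\check H^1(X',G)$. \qed

\begin{remark}
The bound $\dim R\ge3$ is used only through $n\ge2$: one dimension is spent on the global field $k$, which supplies $F$ and $D$, and two more on the variables $Y,Z$. For $\dim R=2$ only one variable is left, and Remark~\ref{rem:onevar} shows that the polynomial model of the construction then produces only free modules. Normality of $R$ is not used in the argument; it places $R'$ within the hypotheses of the conjecture.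
\end{remark}

\section{Dimension at most one: proof of Theorem~\ref{thm:dimone}}\label{sec:dimone}

If $\dim R=0$, then $R$ is a field and $X$ is a point; Lemma~\ref{lem:dichotomy}(a) shows that every class in $\check H^1(X,G)$ is trivial, and $U=X$ works. Let $\dim R=1$. We bound $\check H^1(X,G)$ by an adelic double coset space, kill its finitely many classes on one open set $U$, and show that every class on $U$ comes from $X$.

\subsection{Points of $X$ and places of $K$}
The ring $R$ is a Dedekind domain. By the dimension formula $K$ is a number field or a function field in one variable over a finite field. A nonempty open subset of $X$ is the complement of a finite set of closed points, and conversely. For a maximal ideal $\mathfrak m$ the ring $R_{\mathfrak m}$ is a discrete valuation ring of $K$, hence the valuation ring $R_{(v)}$ of a nonarchimedean place $v$, and $\mathfrak m$ is determined by $v$. Conversely, the finitely many generators of $R$ are integral at all but finitely many nonarchimedean places $v$. For such $v$ the valuation ring $O$ of $v$ in $K$ contains $R$; its maximal ideal meets $R$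 in a prime $\mathfrak m$, which is nonzero since otherwise $K\subset O$; and $R_{\mathfrak m}\subset O\subsetneq K$ forces $R_{\mathfrak m}=O$. So the closed points of $X$ are the places outside a finite set $\Sigma$, which contains the archimedean places. In the function field case $\Sigma\neq\emptyset$, since an element integral at all places is a constant and $R$ is not a field. In particular $X$ has infinitely many closed points.

For $v\notin\Sigma$ let $\hat R_v$ be the completion of $R_{(v)}$ and $K_v$ its fraction field, and let $\mathbb A^\Sigma$ be the ring of families $(y_v)_{v\notin\Sigma}$ with $y_v\in K_v$ and $y_v\in\hat R_v$ for almost all $v$; the subring $\prod_{v\notin\Sigma}\hat R_v$ is compact and open. Realize $G$ as a closed subscheme of an affine space over $R$. For an inclusion $R_1\subset R_2$ of $R$-algebras, $G(R_1)$ is the set of points of $G(R_2)$ with coordinates in $R_1$. This has three consequences. First, $C=\prod_{v\notin\Sigma}G(\hat R_v)$ is a compact open subgroup of $G(\mathbb A^\Sigma)$. Second, all groups $\mathcal G(V)$ with $V\ne\emptyset$ are subgroups of $G(K)$, and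 the restriction maps are inclusions; as any three nonempty open sets meet, a cocycle on a cover by nonempty sets satisfies $\gamma_{ij}\gamma_{jk}=\gamma_{ik}$ in $G(K)$ for all $i,j,k$. Third, from $K\cap\hat R_v=R_{(v)}$ and $\mathcal O_X(V)=\bigcap_{v\in V}R_{(v)}$ we get
\begin{equation}\label{eq:intersect}
G(K)\cap G(\hat R_v)=G(R_{(v)}),\qquad\bigcap_{v\in V}G(R_{(v)})=\mathcal G(V),
\end{equation}
where $v$ runs over the closed points of the nonempty open set $V$.

The arithmetic input is the finiteness of class numbers: the set
\[
\mathcal C=C\backslash G(\mathbb A^\Sigma)/G(K)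
\]
is finite, by \cite[Theorem~5.1]{Borel} for number fields and by \cite[Theorem~1.3.1]{Conrad} for function fields. (Finiteness does not depend on the compact open subgroup, since any two are commensurable, and it passes from $\Sigma$ to a larger finite set by projection.) For $G=\mathbb G_m$, sending $(y_v)$ to the fractional ideal with valuations $v(y_v)$ identifies $\mathcal C$ with the ideal class group of $R$.

\subsection{Finiteness}

\begin{lemma}\label{lem:finite}
$|\check H^1(X,G)|\le|\mathcal C|$.
\end{lemma}

\begin{proof}
Fix a cover $\{U_i\}$ of $X$ by nonempty open sets, an index $i_0$, and for each closed point $v$ an index $i(v)$ with $v\in U_{i(v)}$, where $i(v)=i_0$ if $v\in U_{i_0}$. To a cocycle $\gamma$ on this cover attach $\alpha_v=\gamma_{i(v)i_0}\in G(K)$. We have $\alpha_v=1$ for $v\in U_{i_0}$, that is, for almost all $v$, so $(\alpha_v)\in G(\mathbb A^\Sigma)$.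

Let $\gamma'$ be a second cocycle on the cover, and suppose that $(\alpha_v)$ and $(\alpha'_v)$ have the same class in $\mathcal C$: $\alpha'_v=u_v\alpha_v\kappa$ with $u_v\in G(\hat R_v)$ and $\kappa\in G(K)$. Then $u_v=\alpha'_v\kappa^{-1}\alpha_v^{-1}$ lies in $G(K)$, hence in $G(R_{(v)})$ by \eqref{eq:intersect}. Put $\beta_i=\gamma'_{ii_0}\kappa^{-1}\gamma_{i_0i}\in G(K)$. Then
\[
\beta_i\gamma_{ij}\beta_j^{-1}=\gamma'_{ii_0}\kappa^{-1}\big(\gamma_{i_0i}\gamma_{ij}\gamma_{ji_0}\big)\kappa\gamma'_{i_0j}=\gamma'_{ii_0}\gamma'_{i_0j}=\gamma'_{ij}.
\]
It remains to see that $\beta_i\in\mathcal G(U_i)$. For a closed point $v\in U_i$ we have $\gamma'_{ii_0}=\gamma'_{i\,i(v)}\alpha'_v$ and $\gamma_{i_0i}=\alpha_v^{-1}\gamma_{i(v)\,i}$, so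
\[
\beta_i=\gamma'_{i\,i(v)}\,u_v\,\gamma_{i(v)\,i}.
\]
All three factors lie in $G(R_{(v)})$, the outer ones because $v\in U_i\cap U_{i(v)}$. By \eqref{eq:intersect}, $\beta_i\in\mathcal G(U_i)$, and $\gamma,\gamma'$ are cohomologous.

If there were $|\mathcal C|+1$ distinct classes in $\check H^1(X,G)$, we could represent them by cocycles on one cover by nonempty sets. Two of these would have the same image in $\mathcal C$ and would be cohomologous, a contradiction.
\end{proof}

\subsection{Surjectivity of restriction}

\begin{lemma}\label{lem:surj}
For every nonempty open $U\subset X$ the map $\check H^1(X,G)\to\check H^1(U,G)$ is surjective.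
\end{lemma}

\begin{proof}
Let $\gamma$ be a cocycle on a cover $\{V_i\}$ of $U$ by nonempty open sets. Fix $i_0$ and add the missing points to one member: put $W_{i_0}=V_{i_0}\cup(X\setminus U)$ and $W_i=V_i$ for $i\ne i_0$. The complement of $W_{i_0}$ is contained in the finite set of closed points $X\setminus V_{i_0}$, so $W_{i_0}$ is open; this is where $\dim R=1$ is used. The $W_i$ cover $X$, and $W_i\cap W_j=V_i\cap V_j$ unless $i=j=i_0$. Since $\gamma_{i_0i_0}=1$, we have $\gamma_{ij}\in\mathcal G(W_i\cap W_j)$ for all $i,j$, and the cocycle identities hold in $G(K)$. So $\gamma$ is a cocycle on $\{W_i\}$. As $W_i\cap U=V_i$, its restriction to $U$ is the original cocycle.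
\end{proof}

By Lemmas~\ref{lem:finite} and~\ref{lem:dichotomy}(a) there is a nonempty open $U$ on which all classes of the finite set $\check H^1(X,G)$ restrict to $1$. By Lemma~\ref{lem:surj} every class in $\check H^1(U,G)$ is such a restriction. Hence $\check H^1(U,G)=1$, which proves Theorem~\ref{thm:dimone}. \qed

\begin{thebibliography}{9}

\bibitem{Bass}
H. Bass, \emph{K-theory and stable algebra}, Publ. IH\'ES \textbf{22} (1964).

\bibitem{Borel}
A. Borel, \emph{Some finiteness properties of adele groups over number fields}, Publ. IH\'ES \textbf{16} (1963).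

\bibitem{CRR}
Vladimir I. Chernousov, Andrei S. Rapinchuk, Igor A. Rapinchuk, \emph{The finiteness of the genus of a finite-dimensional division algebra, and some generalizations}, arXiv:1802.00299 (2018).

\bibitem{Conrad}
B. Conrad, \emph{Finiteness theorems for algebraic groups over function fields}, Compositio Math. \textbf{148} (2012).

\end{thebibliography}
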